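\title{The $p$-approximation property does not imply exactness for $p\neq 2$}

\begin{abstract}
We show that there is a finitely generated non-exact group with the $p$-approximation property of An, Lee and Ruan for every $p\in(1,\infty)\setminus\{2\}$. Hence the $p$-approximation property implies exactness only for $p=2$. The mechanism is that for $p\neq2$ and a conditionally negative definite function $\psi$, the function $e^{-z\psi}$ is a contractive $p$-completely bounded multiplier for all $z$ in a complex sector of positive angle, which we determine exactly. When $\psi$ is proper and its set of values is sparse, a Blaschke product and a Cauchy integral turn these exponentials into finitely supported multipliers of norm at most one that tend to one. This applies to all groups acting properly on CAT(0) cube complexes, among them non-exact groups constructed by Osajda.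
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{The $p$-approximation property}

Throughout, $\Gamma$ is a discrete group with identity $e$, $p\in(1,\infty)$, and $1/p+1/p'=1$. We write $\check g(s)=g(s^{-1})$ and $(f*g)(s)=\sum_t f(t)g(t^{-1}s)$.

The \emph{Fig\`a-Talamanca--Herz algebra} $A_p(\Gamma)$ consists of the functions $u=\sum_n f_n*\check g_n$ with $f_n\in\ell^p(\Gamma)$, $g_n\in\ell^{p'}(\Gamma)$ and $\sum_n\|f_n\|_p\|g_n\|_{p'}<\infty$, normed by the infimum of such sums. Let $M_{cb}A_p(\Gamma)$ be the algebra of $p$-completely bounded multipliers of $A_p(\Gamma)$, and write $\|\cdot\|_{M_p}$ for its norm. We use it only through the following description: a function $u:\Gamma\to\mathbb C$ lies in $M_{cb}A_p(\Gamma)$ with $\|u\|_{M_p}\le C$ if and only if there are a measure space $(\Omega,\mu)$ and maps $\alpha:\Gamma\to L^p(\mu)$, $\beta:\Gamma\to L^{p'}(\mu)$ such that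
\begin{equation}\label{eq:factor}
u(st^{-1})=\langle\beta(s),\alpha(t)\rangle\quad(s,t\in\Gamma),\qquad \sup_t\|\alpha(t)\|_p\,\sup_s\|\beta(s)\|_{p'}\le C,
\end{equation}
where $\langle\beta,\alpha\rangle=\int\beta\alpha\,d\mu$. Let $Q_{pcb}(\Gamma)$ be the completion of $\ell^1(\Gamma)$ in the norm
\[
\|f\|_{Q}=\sup\Big\{\Big|\sum_{s\in\Gamma}f(s)u(s)\Big|:\ \|u\|_{M_p}\le1\Big\}.
\]
Then $Q_{pcb}(\Gamma)^*=M_{cb}A_p(\Gamma)$. The group $\Gamma$ has the \emph{$p$-approximation property} ($p$-AP) of An, Lee and Ruan if some net in $A_p(\Gamma)$ converges to the constant function $1$ in the weak* topology $\sigma(M_{cb}A_p(\Gamma),Q_{pcb}(\Gamma))$. The group $\Gamma$ is \emph{exact} if its reduced $C^*$-algebra $C_r^*(\Gamma)$ is exact, that is, if the minimal tensor product with $C_r^*(\Gamma)$ preserves short exact sequences of $C^*$-algebras.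

Three facts are known.
\begin{enumerate}
\item[(K1)] The $2$-AP implies exactness.
\item[(K2)] If $1<p\le r\le2$ or $2\le r\le p<\infty$, then the $r$-AP implies the $p$-AP.
\item[(K3)] The $p$-AP is equivalent to the $p'$-AP.
\end{enumerate}
So the $p$-AP is a scale of properties, symmetric under $p\leftrightarrow p'$, whose strongest member is the $2$-AP, and the strongest member implies exactness. The following question comes from Chung's paper \cite{Chung}.

\begin{quote}
\emph{Let $p\neq2$. Is every discrete group with the $p$-AP exact?}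
\end{quote}

The simplest ways to build multipliers, recalled in Section~\ref{sec:elementary}, give one function that works for all $p$ at once. They suggest that the $p$-AP should not depend much on $p$, and hence that the answer is yes, at least for $p$ near $2$. The answer is no, for every single $p\ne2$.

\subsection{Results}

A function $\psi:\Gamma\to[0,\infty)$ is \emph{conditionally negative definite} (cnd) if there are a real Hilbert space $H$ and a map $b:\Gamma\to H$ with $\psi(s^{-1}t)=\|b(s)-b(t)\|^2$ for all $s,t$. Such a $\psi$ satisfies $\psi(e)=0$ and $\psi(g^{-1})=\psi(g)$. It is \emph{proper} if $\{\psi\le N\}$ is finite for every $N$. For $p\neq2$ define $\varphi_p\in(0,\pi/2)$ and $\kappa_p>1$ by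
\[
\tan\varphi_p=\frac{|p-2|}{2\sqrt{p-1}},\qquad \kappa_p=\frac{\pi}{\pi-2\varphi_p}.
\]
Since $1+\tan^2\varphi_p=p^2/(4(p-1))$, we have $\sin\varphi_p=|1-2/p|$. Thus $\varphi_{p'}=\varphi_p$; for example $\varphi_4=\pi/6$ and $\kappa_4=3/2$. Moreover $\kappa_p\to1$ as $p\to2$, and $\kappa_p\to\infty$ as $p\to1$ or $p\to\infty$.

\begin{theorem}\label{thm:main}
Let $p\ne2$ and let $\Gamma$ be a discrete group with a proper cnd function $\psi$. Let $\Lambda=\psi(\Gamma)\setminus\{0\}$ be the set of distinct nonzero values of $\psi$, and suppose that $\sum_{\lambda\in\Lambda}\lambda^{-\kappa}<\infty$ for some $\kappa<\kappa_p$. Then there are finitely supported functions $v_n:\Gamma\to\mathbb C$ with $\|v_n\|_{M_p}\le1$ and $v_n\to1$ pointwise. In particular, $\Gamma$ has the $p$-AP.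
\end{theorem}

Each value is counted once in the sum, however many group elements take it, so the growth of the sets $\{\psi\le N\}$ plays no role. Because $\kappa_p>1$, the hypothesis holds for every $p\neq2$ when $\psi$ takes integer values, and actions on cube complexes produce such $\psi$.

\begin{corollary}\label{cor:cubes}
Every discrete group acting metrically properly by automorphisms on a CAT(0) cube complex (of any dimension, not necessarily locally finite) satisfies the conclusion of Theorem~\ref{thm:main} for every $p\ne2$. The same holds for every discrete group acting on a space with walls with proper wall distance.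
\end{corollary}

\begin{corollary}\label{cor:answer}
There is a finitely generated non-exact group that has the $p$-AP for every $p\in(1,\infty)\setminus\{2\}$, with finitely supported approximating functions of $M_{cb}A_p$-norm at most $1$. Hence, for $p\in(1,\infty)$, the $p$-AP implies exactness if and only if $p=2$.
\end{corollary}

The angle $\varphi_p$ enters through the following statement. Its ``if'' part is the first step in the proof of Theorem~\ref{thm:main}; its ``only if'' part is not needed for the other results.

\begin{proposition}\label{prop:sharp}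
Let $p\neq2$ and let $z\in\mathbb C$ with $\operatorname{Re}z>0$. Then $\|e^{-sz\psi}\|_{M_p}\le1$ for all discrete groups $\Gamma$, all cnd functions $\psi$ on $\Gamma$ and all $s>0$ if and only if $|\operatorname{Im}z|\le\tan\varphi_p\operatorname{Re}z$.
\end{proposition}

Since $\varphi_{p'}=\varphi_p$ and finitely supported functions lie in both $A_p(\Gamma)$ and $A_{p'}(\Gamma)$, these statements are unchanged if $p$ and $p'$ are exchanged in the definition of $A_p(\Gamma)$ or in \eqref{eq:factor}.

The proof of Theorem~\ref{thm:main} has two steps. In Section~\ref{sec:sector}, Gaussian random variables show that $e^{-z\psi}$ is contractive for $z$ in a sector. The second step uses complex analysis in $z$ to approximate $e^{-\varepsilon\psi}$ in norm by finitely supported functions; Section~\ref{sec:integer} does this for integer-valued $\psi$, where the role of the sector is easiest to see, and Section~\ref{sec:general} does it in general. The corollaries are proved in Section~\ref{sec:walls}, and the proof of Proposition~\ref{prop:sharp} is completed in Section~\ref{sec:sharp}.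

\section{Elementary properties of the multiplier norm}\label{sec:elementary}

The norm $\|u\|_{M_p}$ controls entrywise multiplication of matrices by the kernel $u(st^{-1})$. Let $T$ be a bounded operator on $\ell^p(\Gamma)$ with matrix $(T_{s,t})$, and let $x,y$ be finitely supported functions on $\Gamma$. If \eqref{eq:factor} holds, then H\"older's inequality in $L^p(\mu)$ gives
\begin{align*}
\Big|\sum_{s,t}y_s\,u(st^{-1})T_{s,t}\,x_t\Big|
&=\Big|\int\sum_{s,t}y_s\beta(s)\,T_{s,t}\,\alpha(t)x_t\,d\mu\Big|\\
&\le\|T\|\int\Big(\sum_s|y_s\beta(s)|^{p'}\Big)^{1/p'}\Big(\sum_t|x_t\alpha(t)|^p\Big)^{1/p}d\mu\le C\|T\|\,\|y\|_{p'}\|x\|_p .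
\end{align*}
So the matrix $(u(st^{-1})T_{s,t})$ defines an operator of norm at most $\|u\|_{M_p}\|T\|$. A finitely supported $u$ keeps only finitely many of the diagonals $\{st^{-1}=g\}$ of $T$. The conclusion of Theorem~\ref{thm:main} therefore says that every operator on $\ell^p(\Gamma)$ can be cut down to finitely many diagonals, with weights tending to $1$, without increasing its norm.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $|u(g)|\le\|u\|_{M_p}$ for all $u\in M_{cb}A_p(\Gamma)$ and $g\in\Gamma$.
\item[(b)] Finitely supported functions lie in $A_p(\Gamma)$ and in $M_{cb}A_p(\Gamma)$.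
\item[(c)] If $(v_i)$ is a net of finitely supported functions with $\|v_i\|_{M_p}\le1$ and $v_i\to1$ pointwise, then $\Gamma$ has the $p$-AP.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply H\"older's inequality to $u(g)=\langle\beta(g),\alpha(e)\rangle$.

(b) We have $\delta_g=\delta_g*\check\delta_e$, and $\delta_g(st^{-1})=\langle\delta_{g^{-1}s},\delta_t\rangle$ with counting measure on $\Gamma$.

(c) Note that $\|1\|_{M_p}\le1$ (take $\Omega$ to be a point). Let $f\in\ell^1(\Gamma)$. By (a), $|v_i-1|\le2$, so $|\sum_s f(s)(v_i(s)-1)|\le\sum_{s\in E}|f(s)||v_i(s)-1|+2\sum_{s\notin E}|f(s)|$ for each finite set $E$, and hence $\sum_s f(s)(v_i(s)-1)\to0$. For $q\in Q_{pcb}(\Gamma)$ we have $|\langle v_i-1,q\rangle|\le|\langle v_i-1,f\rangle|+2\|q-f\|_Q$, and $\ell^1(\Gamma)$ is dense. So $v_i\to1$ weak*, and $v_i\in A_p(\Gamma)$ by (b).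
\end{proof}

\begin{example}\label{ex:folner}
For a finite nonempty set $F\subset\Gamma$ let $u_F(g)=|F\cap gF|/|F|$, which is supported in $FF^{-1}$. Then $u_F(st^{-1})=|s^{-1}F\cap t^{-1}F|/|F|$, so \eqref{eq:factor} holds with $C=1$, $\alpha(t)=|F|^{-1/p}1_{t^{-1}F}$ and $\beta(s)=|F|^{-1/p'}1_{s^{-1}F}$. If $\Gamma$ is amenable, then $u_F\to1$ pointwise along a F\o lner net, and Lemma~\ref{lem:basic}(c) gives the $p$-AP for all $p$ with the same functions.
\end{example}

A second family that ignores $p$ is $e^{-x\psi}$ with $\psi$ cnd and $x>0$ real. It factors through unimodular functions on a probability space, which have norm one in every $L^p$ (the case $a=0$ of the construction in Section~\ref{sec:sector}). These multipliers tend to $1$ pointwise as $x\to0$, and they vanish at infinity when $\psi$ is proper, but they are not finitely supported when $\Gamma$ is infinite. The whole difficulty is to pass from ``vanishing at infinity'' to ``finitely supported''. To see how $p$ can matter, we ask what a contractive factorization looks like.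

\begin{lemma}\label{lem:rigid}
Suppose that $\|u\|_{M_p}\le1$ and $u(e)=1$. Then \eqref{eq:factor} holds with maps satisfying $\|\alpha(t)\|_p=1$ and $\beta(t)=|\alpha(t)|^{p-2}\overline{\alpha(t)}$ for all $t$, where the right side is read as $0$ at the zeros of $\alpha(t)$.
\end{lemma}

\begin{proof}
Take $\alpha,\beta$ as in \eqref{eq:factor} with $C=1$. Both suprema are nonzero because $u(e)=1$, so after replacing $(\alpha,\beta)$ by $(\alpha/A,A\beta)$ with $A=\sup_t\|\alpha(t)\|_p$, both are at most $1$. Fix $t$ and write $\alpha,\beta$ for $\alpha(t),\beta(t)$. By Young's inequality,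
\[
1=u(tt^{-1})=\int\operatorname{Re}(\beta\alpha)\,d\mu\le\int|\beta||\alpha|\,d\mu\le\int\Big(\frac{|\alpha|^p}{p}+\frac{|\beta|^{p'}}{p'}\Big)d\mu\le1 .
\]
Equality throughout forces $\|\alpha\|_p=1$ and, almost everywhere, $\beta\alpha=|\beta\alpha|$ and $|\beta|^{p'}=|\alpha|^p$. The last two conditions say that $\beta=|\alpha|^{p-2}\bar\alpha$.
\end{proof}

For $p=2$ the lemma gives $u(st^{-1})=\int\overline{\alpha(s)}\alpha(t)\,d\mu$, so $u(g^{-1})=\overline{u(g)}$. A function of the form $e^{-z\psi}$ is symmetric under $g\mapsto g^{-1}$, so it must be real valued to be contractive. If $\psi(g)\neq0$ for some $g$ and $\|e^{-sz\psi}\|_{M_2}\le1$ for all $s>0$, then $\sin(s\psi(g)\operatorname{Im}z)=0$ for all $s>0$, and $z$ is real. For $p\ne2$ the map $\alpha\mapsto|\alpha|^{p-2}\bar\alpha$ treats modulus and argument differently, and this leaves room for complex $z$.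

\section{Contractive exponentials in a sector}\label{sec:sector}

From now on $p\neq2$ is fixed, $\varphi=\varphi_p$, and
\[
S_p=\{z\in\mathbb C:\ |\operatorname{Im}z|\le\tan\varphi\operatorname{Re}z\}
\]
is the closed sector of half-angle $\varphi$ about the positive real axis.

\subsection{The group of order two}\label{sub:two}

Let $\Gamma=\mathbb Z/2=\{0,1\}$ and $u(0)=1$, $u(1)=r$. For which complex $r$ can we show $\|u\|_{M_p}\le1$? We need $\alpha_0,\alpha_1$ of norm one in $L^p$ such that, with $\beta_i=|\alpha_i|^{p-2}\bar\alpha_i$, both $\langle\beta_0,\alpha_1\rangle$ and $\langle\beta_1,\alpha_0\rangle$ equal $r$. On a probability space take $\alpha_0=\beta_0=1$; the condition becomes $E\alpha_1=E\beta_1=r$. We want a family of functions that is stable under $\alpha\mapsto|\alpha|^{p-2}\bar\alpha$ and has computable means. Exponentials of a standard Gaussian variable $X$ have both properties, since $Ee^{wX}=e^{w^2/2}$ for $w\in\mathbb C$.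

Let $w=a+ib$ with $a,b\in\mathbb R$ and try $\alpha_1=e^{wX-\gamma}$. Then $E|\alpha_1|^p=e^{p^2a^2/2-p\operatorname{Re}\gamma}$, so we need $\operatorname{Re}\gamma=pa^2/2$. Next, $\beta_1=e^{vX-\gamma'}$ with
\[
v=(p-2)a+\bar w=(p-1)a-ib,\qquad \gamma'=(p-1)\operatorname{Re}\gamma-i\operatorname{Im}\gamma .
\]
Observe that $w+v=pa$. The choice $\gamma=paw/2=w(w+v)/2$ has the required real part and gives $\gamma'=pav/2=v(w+v)/2$. Then
\[
E\alpha_1=e^{w^2/2-w(w+v)/2}=e^{-wv/2},\qquad E\beta_1=e^{v^2/2-v(w+v)/2}=e^{-wv/2}.
\]
So $r=e^{-z}$ is admissible for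
\begin{equation}\label{eq:z}
z=\tfrac12wv=\tfrac12\big((p-1)a^2+b^2+i(p-2)ab\big).
\end{equation}
If $p$ were $2$, then $v=\bar w$ and $z$ would be real. For $p=4$, $a=1$, $b=\sqrt3$ we get $z=3+i\sqrt3$, which has argument $\pi/6=\varphi_4$.

To find all values of \eqref{eq:z}, write $a=\sqrt{2x/(p-1)}\cos\tau$ and $b=\sqrt{2x}\sin\tau$ with $x\ge0$; every pair $(a,b)$ has this form. Then
\begin{equation}\label{eq:range}
z=x\Big(1+i\,\frac{p-2}{2\sqrt{p-1}}\sin2\tau\Big),
\end{equation}
and $z$ ranges over exactly $S_p$. Moreover $(a,b)$ can be chosen as a continuous function of $z\in S_p$: for $z\ne0$ take $x=\operatorname{Re}z$ and $\tau=\frac12\arcsin\big(\frac{2\sqrt{p-1}}{p-2}\frac{\operatorname{Im}z}{\operatorname{Re}z}\big)$, and take $a=b=0$ for $z=0$. We fix this choice, and with it $w$ and $v$ as continuous functions of $z$.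

\subsection{Arbitrary groups}

To handle a general cnd function we need one Gaussian variable for each vector of $H$. An \emph{isonormal Gaussian process} over $H$ is a linear map $X:H\to L^2(\Omega,P)$, for a probability space $(\Omega,P)$, such that each $X(\xi)$ is a real centered Gaussian variable of variance $\|\xi\|^2$. It exists: if $(e_i)$ is an orthonormal basis and $(\gamma_i)$ are independent standard Gaussians, put $X(\xi)=\sum_i\langle\xi,e_i\rangle\gamma_i$. For $\xi,\eta\in H$ and $w,v\in\mathbb C$,
\begin{equation}\label{eq:gauss}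
E\,e^{wX(\xi)+vX(\eta)}=\exp\tfrac12\big(w^2\|\xi\|^2+2wv\langle\xi,\eta\rangle+v^2\|\eta\|^2\big).
\end{equation}
Indeed, for real $w,v$ the exponent on the left is $X(w\xi+v\eta)$, a Gaussian of variance $\|w\xi+v\eta\|^2$. Both sides are entire in each of $w$ and $v$, so the identity theorem extends the formula first to complex $w$ and then to complex $v$.

\begin{proposition}\label{prop:sector}
If $\psi$ is a cnd function on $\Gamma$ and $z\in S_p$, then $\|e^{-z\psi}\|_{M_p}\le1$.
\end{proposition}

\begin{proof}
Let $b:\Gamma\to H$ be as in the definition of a cnd function and put $\xi_t=b(t^{-1})$, so that $\|\xi_s-\xi_t\|^2=\psi(st^{-1})$. With $w,v$ attached to $z$ as in Section~\ref{sub:two}, define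
\[
\alpha_z(t)=\exp\big(wX(\xi_t)-\tfrac12w(w+v)\|\xi_t\|^2\big),\qquad
\beta_z(s)=\exp\big(vX(\xi_s)-\tfrac12v(w+v)\|\xi_s\|^2\big).
\]
Since $w+v=pa$, we have $|\alpha_z(t)|=\exp(aX(\xi_t)-\frac12pa^2\|\xi_t\|^2)$ and $|\beta_z(t)|=|\alpha_z(t)|^{p-1}$. As $p'(p-1)=p$, this gives
\[
E|\beta_z(t)|^{p'}=E|\alpha_z(t)|^p=E\exp\big(paX(\xi_t)-\tfrac12p^2a^2\|\xi_t\|^2\big)=1 .
\]
In \eqref{eq:gauss} with $\xi=\xi_t$ and $\eta=\xi_s$, the terms $w^2\|\xi_t\|^2$ and $v^2\|\xi_s\|^2$ cancel against the normalizing constants, which leaves
\[
E\,\beta_z(s)\alpha_z(t)=\exp\big(-\tfrac12wv\,(\|\xi_t\|^2-2\langle\xi_t,\xi_s\rangle+\|\xi_s\|^2)\big)=e^{-z\psi(st^{-1})}.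
\]
This is \eqref{eq:factor} with $C=1$.
\end{proof}

Since $S_p$ is invariant under $z\mapsto sz$ for $s>0$, this proves the ``if'' part of Proposition~\ref{prop:sharp}. All further multipliers in this paper are averages of these exponentials.

\begin{lemma}\label{lem:average}
Let $\psi$ be cnd and let $\nu$ be a complex Borel measure on $S_p$ with total variation $\|\nu\|<\infty$. Then $u(g)=\int_{S_p}e^{-z\psi(g)}\,d\nu(z)$ satisfies $\|u\|_{M_p}\le\|\nu\|$.
\end{lemma}

\begin{proof}
Write $d\nu=h\,d|\nu|$ with $h$ Borel and $|h|=1$. On $(\Omega\times S_p,P\times|\nu|)$ put $\alpha(t)(\omega,z)=\alpha_z(t)(\omega)$ and $\beta(s)(\omega,z)=h(z)\beta_z(s)(\omega)$. These functions are jointly measurable, because $\alpha_z(t)(\omega)$ is a continuous function of the pair $(X(\xi_t)(\omega),z)$, and $\beta_z(s)(\omega)$ is a continuous function of $(X(\xi_s)(\omega),z)$. By Tonelli's theorem $\|\alpha(t)\|_p=\|\nu\|^{1/p}$ and $\|\beta(s)\|_{p'}=\|\nu\|^{1/p'}$. The product $\beta(s)\alpha(t)$ is integrable by H\"older's inequality, and Fubini's theorem gives $\langle\beta(s),\alpha(t)\rangle=\int h(z)e^{-z\psi(st^{-1})}\,d|\nu|(z)=u(st^{-1})$.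
\end{proof}

\section{From the sector to finite support: integer values}\label{sec:integer}

Let $\mathcal F$ be the norm closure in $M_{cb}A_p(\Gamma)$ of the finitely supported functions. Theorem~\ref{thm:main} reduces to a statement about real exponentials.

\begin{lemma}\label{lem:reduce}
Let $\psi$ be cnd and suppose that $e^{-\varepsilon\psi}\in\mathcal F$ for every $\varepsilon>0$. Then the conclusion of Theorem~\ref{thm:main} holds.
\end{lemma}

\begin{proof}
Choose finitely supported $u_n$ with $\|u_n-e^{-\psi/n}\|_{M_p}\le1/n$, and put $v_n=(1+\frac1n)^{-1}u_n$. By Proposition~\ref{prop:sector}, $\|u_n\|_{M_p}\le1+\frac1n$, so $\|v_n\|_{M_p}\le1$. By Lemma~\ref{lem:basic}(a), $|u_n(g)-e^{-\psi(g)/n}|\le1/n$, so $v_n\to1$ pointwise. The $p$-AP follows from Lemma~\ref{lem:basic}(c).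
\end{proof}

We now verify the hypothesis of Lemma~\ref{lem:reduce} for a proper cnd function $\psi$ with values in $\{0,1,2,\dots\}$. The general proof in Section~\ref{sec:general} does not depend on this argument.

\emph{Level sets.} The function $z\mapsto e^{-z\psi}$ has period $2\pi i$, and the sector is wide enough to contain a full period: with $L=\pi/\tan\varphi$, the segment $\{L+iy:|y|\le\pi\}$ lies in $S_p$. For integers $n,k$, the mean of $e^{(n-k)(L+iy)}$ over $y\in[-\pi,\pi]$ is $1$ if $k=n$ and $0$ otherwise. Hence
\[
1_{\{\psi=n\}}=\frac1{2\pi}\int_{-\pi}^{\pi}e^{n(L+iy)}\,e^{-(L+iy)\psi}\,dy,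
\]
and Lemma~\ref{lem:average} gives $\|1_{\{\psi=n\}}\|_{M_p}\le e^{nL}$, however large the finite set $\{\psi=n\}$ is.

\emph{Large exponents.} For real $x>L$ the series $\sum_ne^{-xn}1_{\{\psi=n\}}$ converges in norm, and its sum is $e^{-x\psi}$ by Lemma~\ref{lem:basic}(a). So $e^{-x\psi}\in\mathcal F$ for $x>L$. For small $x$, which is the case we need, the bound $e^{nL}$ is too weak. Analyticity carries the conclusion from large $x$ to small $x$.

\emph{Continuation.} Let $z_0$ be an interior point of $S_p$, and let the closed disc of radius $\rho$ about $z_0$ lie in the interior. For $f\in\ell^1(\Gamma)$ the function $z\mapsto\sum_sf(s)e^{-z\psi(s)}$ is analytic on $\{\operatorname{Re}z>0\}$ and bounded by $\|f\|_Q$ on $S_p$. Its $k$th Taylor coefficient at $z_0$ is $\sum_sf(s)c_k(s)$ with $c_k=(-\psi)^ke^{-z_0\psi}/k!$. Cauchy's estimate gives $|\sum_sf(s)c_k(s)|\le\rho^{-k}\|f\|_Q$, so $\|c_k\|_{M_p}\le\rho^{-k}$ because $Q_{pcb}(\Gamma)^*=M_{cb}A_p(\Gamma)$. Thus $e^{-z\psi}=\sum_kc_k(z-z_0)^k$ converges in norm for $|z-z_0|<\rho$. If $\Phi$ is a bounded functional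 on $M_{cb}A_p(\Gamma)$ vanishing on $\mathcal F$, then $z\mapsto\Phi(e^{-z\psi})$ is analytic in the interior of $S_p$ and vanishes on $(L,\infty)$, hence vanishes identically. By the Hahn--Banach theorem, $e^{-\varepsilon\psi}\in\mathcal F$ for all $\varepsilon>0$.

Both the first and the last step need a sector with nonempty interior. For $p=2$ only the half-line is available, and Corollary~\ref{cor:answer} together with (K1) shows that the conclusion itself then fails for some proper integer-valued $\psi$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:general}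

For a general value set $\Lambda$ there is no periodicity, and we construct the approximants directly. We look for functions $h\circ\psi$, where
\begin{equation}\label{eq:laplace}
h(\lambda)=\int_{S_p}e^{-z\lambda}\,d\nu(z)\qquad(\lambda\ge0),
\end{equation}
since Lemma~\ref{lem:average} then bounds the norm, and where $h$ vanishes on $\Lambda\cap(N,\infty)$, since properness then makes the support finite. If $z\in S_p$ and $|\arg\lambda|\le\frac\pi2-\varphi$, then $\operatorname{Re}(z\lambda)\ge0$. So every $h$ as in \eqref{eq:laplace} extends to a bounded analytic function on the sector $|\arg\lambda|<\frac\pi2-\varphi$. Two things remain to be done: to prove a converse for functions on a slightly wider sector, and to find bounded analytic functions on such a sector with the prescribed zeros.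

\subsection{Analytic functions as Laplace transforms}

\begin{lemma}\label{lem:laplace}
Let $\frac\pi2-\varphi<\theta<\frac\pi2$ and $c=-\cos(\theta+\varphi)>0$. Let $G$ be analytic on an open set containing $\Sigma=\{\zeta\neq0:|\arg\zeta|\le\theta\}$, and put $G(0)=0$. Suppose that $|G(\zeta)|\le m(|\zeta|)$ on $\Sigma$ for a continuous function $m$ on $(0,\infty)$ with $m(t)\to0$ as $t\to0$ and as $t\to\infty$, and with $I=\int_0^\infty m(t)\,dt/t<\infty$. Then there is a complex Borel measure $\nu$ on $S_p$ with
\[
G(\lambda)=\int_{S_p}e^{-z\lambda}\,d\nu(z)\quad(\lambda\ge0),\qquad\|\nu\|\le\frac{I}{\pi c}.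
\]
\end{lemma}

An angle $\theta$ as in the lemma exists because $\varphi>0$; this is where $p\neq2$ is used. The constant $c$ is positive because $\theta+\varphi\in(\frac\pi2,\pi)$.

\begin{proof}
Let $\lambda>0$. The plan is to write $G(\lambda)$ as an average of Cauchy kernels $1/(\zeta-\lambda)$ with $\zeta$ on the boundary of $\Sigma$, and each kernel as an average of exponentials $e^{-z\lambda}$ with $z$ on the boundary of $S_p$.

Apply Cauchy's formula on $\{\delta<|\zeta|<r,\ |\arg\zeta|<\theta\}$ with $\delta<\lambda<r$. The integrals of $G(\zeta)/(\zeta-\lambda)$ over the two arcs are at most $2\theta\delta\,m(\delta)/(\lambda-\delta)$ and $2\theta r\,m(r)/(r-\lambda)$ in modulus, and these tend to $0$ as $\delta\to0$ and $r\to\infty$. On the rays $\ell_\pm=e^{\pm i\theta}(0,\infty)$ we have $|\zeta-\lambda|\ge|\operatorname{Im}\zeta|=|\zeta|\sin\theta$, so the integrand is absolutely integrable because $I<\infty$. With both rays oriented outward, the counterclockwise boundary runs along $\ell_-$ and against $\ell_+$, so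
\begin{equation}\label{eq:cauchy}
G(\lambda)=\frac1{2\pi i}\Big(\int_{\ell_-}-\int_{\ell_+}\Big)\frac{G(\zeta)}{\zeta-\lambda}\,d\zeta .
\end{equation}

For $\zeta\in\ell_+$ we want to integrate $e^{z(\zeta-\lambda)}$ along a ray in $S_p$ on which $e^{z\zeta}$ decays. This requires $\arg z+\theta>\frac\pi2$, and the largest argument available in $S_p$ is $\varphi$; hence the condition $\theta>\frac\pi2-\varphi$. Let $R_\pm=e^{\pm i\varphi}(0,\infty)$, oriented outward. For $\zeta=te^{\pm i\theta}\in\ell_\pm$ and $z=xe^{\pm i\varphi}\in R_\pm$, with the same sign,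
\[
\operatorname{Re}(z\zeta)=xt\cos(\theta+\varphi)=-cxt<0,\qquad\operatorname{Re}(z\lambda)=x\lambda\cos\varphi>0 .
\]
The primitive $e^{z(\zeta-\lambda)}/(\zeta-\lambda)$ therefore tends to $0$ at infinity along $R_\pm$, and
\[
\frac1{\zeta-\lambda}=-\int_{R_\pm}e^{-z\lambda}e^{z\zeta}\,dz .
\]
Insert this into \eqref{eq:cauchy}. The order of integration may be exchanged because $|e^{-z\lambda}|\le1$ and
\begin{equation}\label{eq:fubini}
\int_0^\infty\!\!\int_0^\infty|G(te^{\pm i\theta})|\,e^{-cxt}\,dx\,dt\le\frac1c\int_0^\infty m(t)\,\frac{dt}t=\frac Ic .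
\end{equation}
We obtain $G(\lambda)=\int e^{-z\lambda}\,d\nu(z)$ with $\nu=\nu_++\nu_-$, where $\nu_\pm$ is the measure on $R_\pm$ given by
\[
d\nu_\pm(z)=\pm\frac1{2\pi i}\Big(\int_{\ell_\pm}G(\zeta)e^{z\zeta}\,d\zeta\Big)dz .
\]
It does not depend on $\lambda$, and $\|\nu_\pm\|\le I/(2\pi c)$ by \eqref{eq:fubini}. Finally let $\lambda\to0^+$. The left side tends to $0=G(0)$ since $|G(\lambda)|\le m(\lambda)$, and the right side tends to $\int d\nu$ by dominated convergence. So the formula also holds at $\lambda=0$.
\end{proof}

\subsection{A Blaschke product vanishing on the large values}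

Let $\Gamma,\psi,\Lambda,\kappa$ be as in Theorem~\ref{thm:main}. Since $\psi$ is proper, only finitely many $\lambda\in\Lambda$ are less than $1$, so increasing $\kappa$ preserves the convergence of $\sum\lambda^{-\kappa}$. We may therefore assume $1\le\kappa<\kappa_p$. The inequality $\kappa<\kappa_p$ says that $\frac\pi2-\varphi<\frac\pi{2\kappa}$, so we can fix $\theta$ with
\begin{equation}\label{eq:theta}
\frac\pi2-\varphi<\theta<\frac\pi{2\kappa}\le\frac\pi2 .
\end{equation}

In the right half-plane, the factor $(\mu-w)/(\mu+w)$ with $\mu>0$ has modulus at most $1$, vanishes at $w=\mu$, and differs from $1$ by at most $2|w|/\mu$. The principal branch of $\zeta\mapsto\zeta^\kappa$ maps the open sector $W=\{\zeta\neq0:|\arg\zeta|<\frac\pi{2\kappa}\}$ into the right half-plane, and $W$ contains $\Sigma=\{\zeta\ne0:|\arg\zeta|\le\theta\}$ by \eqref{eq:theta}. For $N\ge0$ and $\zeta\in W$ define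
\[
B_N(\zeta)=\prod_{\mu\in\Lambda,\ \mu>N}\frac{\mu^\kappa-\zeta^\kappa}{\mu^\kappa+\zeta^\kappa},\qquad\sigma_N=\sum_{\mu\in\Lambda,\ \mu>N}\mu^{-\kappa},
\]
and put $B_N(0)=1$. By hypothesis $\sigma_N<\infty$ and $\sigma_N\to0$ as $N\to\infty$. Since $\operatorname{Re}\zeta^\kappa>0$, we have $|\mu^\kappa-\zeta^\kappa|\le|\mu^\kappa+\zeta^\kappa|$ and $|\mu^\kappa+\zeta^\kappa|\ge\mu^\kappa$. So each factor has modulus at most $1$, and
\[
\Big|1-\frac{\mu^\kappa-\zeta^\kappa}{\mu^\kappa+\zeta^\kappa}\Big|=\frac{2|\zeta|^\kappa}{|\mu^\kappa+\zeta^\kappa|}\le2|\zeta|^\kappa\mu^{-\kappa}.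
\]
The sum of these bounds converges locally uniformly, so the product converges locally uniformly and $B_N$ is analytic on $W$. For numbers with $|a_j|\le1$, the identity $1-a_1\cdots a_n=\sum_{j\le n}a_1\cdots a_{j-1}(1-a_j)$ gives $|1-\prod a_j|\le\sum|1-a_j|$. Hence
\begin{equation}\label{eq:B}
|1-B_N(\zeta)|\le2\sigma_N|\zeta|^\kappa\quad(\zeta\in W),\qquad B_N(\mu)=0\quad(\mu\in\Lambda,\ \mu>N).
\end{equation}

\subsection{End of the proof}

Lemma~\ref{lem:laplace} does not apply to $B_N$, which tends to $1$ at $0$, and \eqref{eq:B} gives no decay of $B_N-1$ at infinity. The factor $e^{-\varepsilon\zeta}$ supplies the decay. Fix $\varepsilon>0$ and put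
\[
u_N(g)=B_N(\psi(g))\,e^{-\varepsilon\psi(g)},\qquad G_N(\zeta)=(B_N(\zeta)-1)\,e^{-\varepsilon\zeta}.
\]
By \eqref{eq:B}, $u_N$ is supported in $\{\psi\le N\}$, which is finite because $\psi$ is proper. Also $u_N-e^{-\varepsilon\psi}=G_N\circ\psi$ and $G_N(0)=0$. On $\Sigma$ we have $\operatorname{Re}\zeta\ge|\zeta|\cos\theta$, and $\cos\theta>0$ by \eqref{eq:theta}; this is the reason for arranging $\kappa\ge1$. So $|G_N(\zeta)|\le m_N(|\zeta|)$ on $\Sigma$ with
\[
m_N(t)=2\sigma_N\,t^\kappa e^{-\varepsilon t\cos\theta},\qquad\int_0^\infty m_N(t)\,\frac{dt}t=2\sigma_NJ,\qquad J=\int_0^\infty t^{\kappa-1}e^{-\varepsilon t\cos\theta}\,dt<\infty,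
\]
and $m_N(t)\to0$ at both ends. Lemma~\ref{lem:laplace} gives a measure $\nu_N$ on $S_p$ with $G_N(\psi(g))=\int e^{-z\psi(g)}\,d\nu_N(z)$ for all $g$, including those with $\psi(g)=0$. By Lemma~\ref{lem:average},
\[
\|u_N-e^{-\varepsilon\psi}\|_{M_p}\le\|\nu_N\|\le\frac{2J}{\pi c}\,\sigma_N\longrightarrow0\qquad(N\to\infty),
\]
since $J$ and $c$ do not depend on $N$. Thus $e^{-\varepsilon\psi}\in\mathcal F$ for every $\varepsilon>0$, and Lemma~\ref{lem:reduce} completes the proof of Theorem~\ref{thm:main}. \qed

\begin{remark}\label{rem:scope}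
The method needs a sparse value set. Let $h$ be as in \eqref{eq:laplace}. Since $\frac\pi2-\varphi=\frac\pi{2\kappa_p}$, the function $w\mapsto h(w^{1/\kappa_p})$ is bounded and analytic on the right half-plane. The zeros $w_j$ of a nonzero such function satisfy the Blaschke condition $\sum_j\operatorname{Re}w_j/(1+|w_j|^2)<\infty$. So if $\psi$ is proper and $\sum_{\lambda\in\Lambda}\lambda^{-\kappa_p}=\infty$, then the only finitely supported function of the form $h\circ\psi$ is $0$. This limits the method and says nothing about the group. Theorem~\ref{thm:main} is not claimed for arbitrary groups with the Haagerup property, that is, with some proper cnd function.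
\end{remark}

\section{Walls, cube complexes and a non-exact group}\label{sec:walls}

A \emph{space with walls} is a nonempty set $Y$ with a set $\mathcal W$ of walls, each given with a partition of $Y$ into two sides, such that any two points $x,y$ lie on opposite sides of only finitely many walls. The number of these separating walls is the \emph{wall distance} $d_{\mathcal W}(x,y)$. A group acting on $(Y,\mathcal W)$ permutes points and walls compatibly, and hence preserves $d_{\mathcal W}$. The wall distance is \emph{proper} for the action if $\{g:d_{\mathcal W}(y,gy)\le N\}$ is finite for a point $y\in Y$ and all $N$.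

A \emph{CAT(0) cube complex} is a complex built from unit Euclidean cubes, glued isometrically along faces, whose length metric $d_2$ is CAT(0). Its vertex set also carries the edge-path distance $d_1$. A \emph{hyperplane} is a class of the equivalence relation on edges generated by being opposite sides of a square. Each hyperplane divides the vertex set into two sides, and $d_1(x,y)$ equals the number of hyperplanes separating $x$ from $y$ (Sageev). So the vertices and hyperplanes form a space with walls whose wall distance is $d_1$, and automorphisms of the complex act on it. In a tree, for instance, the hyperplanes are the single edges. An action is \emph{metrically proper} if $\{g:d(y,gy)\le N\}$ is finite for all points $y$ and all $N$; the proof below covers both $d=d_1$ on vertices and $d=d_2$.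

\begin{proof}[Proof of Corollary~\ref{cor:cubes}]
Let $\Gamma$ act on $(Y,\mathcal W)$ with proper wall distance, with base point $y$, and put $\psi(g)=d_{\mathcal W}(y,gy)$. Let $\mathcal W_g$ be the finite set of walls separating $y$ from $gy$, and let $b(g)\in\ell^2(\mathcal W;\mathbb R)$ be its indicator function. A wall has two sides, so it separates $gy$ from $hy$ exactly when it separates $y$ from one of these points and not from the other, that is, when it lies in the symmetric difference $\mathcal W_g\triangle\mathcal W_h$. Hence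
\[
\|b(g)-b(h)\|^2=|\mathcal W_g\triangle\mathcal W_h|=d_{\mathcal W}(gy,hy)=d_{\mathcal W}(y,g^{-1}hy)=\psi(g^{-1}h).
\]
So $\psi$ is cnd, proper and integer valued. For $p\neq2$ choose $\kappa\in(1,\kappa_p)$. Then $\sum_{\lambda\in\Lambda}\lambda^{-\kappa}\le\sum_{n\ge1}n^{-\kappa}<\infty$, and Theorem~\ref{thm:main} applies.

Now let $\Gamma$ act metrically properly on a CAT(0) cube complex and let $y$ be a vertex. It remains to see that the wall distance $d_1$ is proper. If properness refers to $d_1$, this is the definition. If it refers to $d_2$, then $d_2\le d_1$ on vertices, because an edge path with $n$ edges has length $n$. So $\{g:d_1(y,gy)\le N\}\subset\{g:d_2(y,gy)\le N\}$, and the larger set is finite. Neither the dimension nor local finiteness enters.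
\end{proof}

For a free group acting on its Cayley tree, $\psi$ is the word length. To answer the question we need a non-exact group of this kind. In one of its standard forms, Yu's \emph{property A} for a finitely generated group $\Gamma$ with word metric $d$ asks that for all $R,\varepsilon>0$ there be $S>0$ and probability measures $\mu_x$ on $\Gamma$, each supported in the ball of radius $S$ about $x$, with $\|\mu_x-\mu_y\|_1<\varepsilon$ whenever $d(x,y)\le R$. We use it only through two results.
\begin{enumerate}
\item[(O)] There exist finitely generated groups without property A that act metrically properly on CAT(0) cube complexes; the action arises from a space with walls with proper wall distance (Osajda \cite{Osajda}).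
\item[(E)] A finitely generated group has property A if and only if it is exact (Higson and Roe \cite{HR}, Ozawa \cite{Ozawa}).
\end{enumerate}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Let $\Gamma$ be a group as in (O). It is not exact, by (E). By Corollary~\ref{cor:cubes} it satisfies the conclusion of Theorem~\ref{thm:main} for every $p\in(1,\infty)\setminus\{2\}$. So the $p$-AP does not imply exactness for any $p\neq2$, while for $p=2$ it does, by (K1).
\end{proof}

By (K1) this group fails the $2$-AP. So the implication from the $2$-AP to the $p$-AP in (K2) cannot be reversed for any $p\ne2$, and even the $p$-AP for all $p\neq2$ together does not give the $2$-AP.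

\section{The sector is sharp}\label{sec:sharp}

It remains to prove the ``only if'' part of Proposition~\ref{prop:sharp}. The group of order two already detects the angle. By Lemma~\ref{lem:rigid}, a contractive factorization is determined by two functions $f,g\in L^p(\mu)$, and the constraint on $r$ comes from integrating a pointwise inequality. Write $T=\tan\varphi_p$.

\begin{lemma}\label{lem:pointwise}
For $f,g\in\mathbb C$ let $q=|f|^{p-2}\bar fg+|g|^{p-2}\bar gf$, with $q=0$ if $fg=0$. Then
\[
|\operatorname{Im}q|\le T\big(|f|^p+|g|^p-\operatorname{Re}q\big).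
\]
\end{lemma}

\begin{proof}
If $fg=0$ the left side is $0$ and the right side is nonnegative. Otherwise, both sides are homogeneous of degree $p$ under $(f,g)\mapsto(cf,cg)$ with $c>0$, so we may assume $|f|=1$. Write $\bar fg=te^{i\vartheta}$ with $t=|g|>0$. Then $q=te^{i\vartheta}+t^{p-1}e^{-i\vartheta}$. With
\[
A=t+t^{p-1},\qquad B=t-t^{p-1},\qquad C=1+t^p,
\]
we have $\operatorname{Re}q=A\cos\vartheta$ and $\operatorname{Im}q=B\sin\vartheta$, and the claim reads $|B\sin\vartheta|+TA\cos\vartheta\le TC$. By the Cauchy--Schwarz inequality the left side is at most $\sqrt{B^2+T^2A^2}$, so it suffices to prove $B^2\le T^2(C^2-A^2)$.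

The factorizations $C-A=(1-t)(1-t^{p-1})$ and $C+A=(1+t)(1+t^{p-1})$ give $C^2-A^2=(1-t^2)(1-t^{2(p-1)})$. Put $t=e^y$ with $y\in\mathbb R$. Then $1-t^2=-2e^y\sinh y$, $1-t^{2(p-1)}=-2e^{(p-1)y}\sinh((p-1)y)$ and $B=-2e^{py/2}\sinh\frac{(p-2)y}2$, so
\[
B^2=4e^{py}\sinh^2\tfrac{(p-2)y}2,\qquad C^2-A^2=4e^{py}\sinh(y)\sinh((p-1)y).
\]
Using $2\sinh^2x=\cosh2x-1$ and $2\sinh x\sinh x'=\cosh(x+x')-\cosh(x-x')$, the required inequality becomes
\[
\cosh((p-2)y)-1\le\frac{(p-2)^2}{4(p-1)}\big(\cosh(py)-\cosh((p-2)y)\big).
\]
Both sides are power series in $y^2$ without constant term, so we compare the coefficients of $y^{2k}/(2k)!$ for $k\ge1$. Since $p>1$ we have $p^2>(p-2)^2$, hence $p^{2k}\ge p^2(p-2)^{2k-2}$ and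
\[
p^{2k}-(p-2)^{2k}\ge\big(p^2-(p-2)^2\big)(p-2)^{2k-2}=4(p-1)(p-2)^{2k-2}.
\]
Multiplying by $(p-2)^2/(4(p-1))$ shows that the coefficient on the right is at least $(p-2)^{2k}$, the coefficient on the left.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}, ``only if'']
Let $\Gamma=\mathbb Z/2=\{0,1\}$ and $\psi(0)=0$, $\psi(1)=1$. This $\psi$ is cnd, with $H=\mathbb R$, $b(0)=0$, $b(1)=1$. Let $u(0)=1$, $u(1)=r$, and suppose $\|u\|_{M_p}\le1$. Take $\alpha,\beta$ from Lemma~\ref{lem:rigid} and put $f=\alpha(0)$, $g=\alpha(1)$. Then $\langle\beta(0),\alpha(1)\rangle=\langle\beta(1),\alpha(0)\rangle=r$, so with $q$ as in Lemma~\ref{lem:pointwise},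
\[
\int q\,d\mu=2r,\qquad\int(|f|^p+|g|^p)\,d\mu=2 .
\]
Integrating the inequality of Lemma~\ref{lem:pointwise} gives $2|\operatorname{Im}r|\le\int|\operatorname{Im}q|\,d\mu\le T(2-2\operatorname{Re}r)$, that is,
\[
|\operatorname{Im}r|\le T(1-\operatorname{Re}r).
\]
If $\|e^{-sz\psi}\|_{M_p}\le1$ for all $s>0$, this applies to $r=e^{-sz}=1-sz+O(s^2)$ and gives $s|\operatorname{Im}z|\le Ts\operatorname{Re}z+O(s^2)$. Dividing by $s$ and letting $s\to0^+$ yields $|\operatorname{Im}z|\le\tan\varphi_p\operatorname{Re}z$.
\end{proof}

\begin{thebibliography}{9}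

\bibitem{Chung}
Yeong Chyuan Chung, \emph{On some $p$-approximation properties of discrete groups and $\ell^p$ uniform Roe algebras}, arXiv:2606.27230 (2026).

\bibitem{HR}
Higson and Roe, J. reine angew. Math. 519 (2000), 143--153.

\bibitem{Osajda}
Osajda, \emph{Small cancellation labellings of some infinite graphs and applications}, Acta Math. 225 (2020), 159--191.

\bibitem{Ozawa}
Ozawa, C. R. Acad. Sci. Paris 330 (2000), 691--695.

\end{thebibliography}
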